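\title{A four-ary term for idempotent Taylor algebras}

\begin{abstract}
We prove that every idempotent Taylor algebra has a $4$-ary term $e$ satisfying
$e(y,y,x,x)\approx e(y,x,y,x)\approx e(x,x,x,y)$. The term is built from
Ol\v{s}\'ak's $6$-ary term by finding a loop in a digraph on the algebra of
binary term operations. We also determine all conditions
$s(w_1)\approx s(w_2)\approx s(w_3)$, with $w_1,w_2,w_3$ words in $x$ and $y$,
that hold in every idempotent Taylor algebra. Among the nontrivial ones, the
condition above has the least arity and is, up to symmetry, the only one of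
that arity.
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{algebra} $\mathbf A$ is a set $A$ with a family of finitary basic
operations on $A$. A \emph{term operation} of $\mathbf A$ is an operation
obtained from the basic operations and the projections by composition, and
$\mathbf A$ \emph{satisfies} an equation $s\approx t$ between terms if $s$ and
$t$ take the same value under every assignment of elements of $A$ to the
variables. An \emph{equational condition} is a system of equations in some
signature $\Delta$. An algebra $\mathbf A$, of any signature, satisfies the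
condition if each symbol of $\Delta$ can be replaced by a term of $\mathbf A$
so that all equations of the system hold in $\mathbf A$. A condition is
\emph{trivial} if every algebra satisfies it; equivalently, if it is satisfied
by projections in a two-element set with no basic operations. It is
\emph{idempotent} if $f(x,\dots,x)\approx x$ is a consequence of the system for
every symbol $f$ in it. An algebra is \emph{idempotent} if every basic
operation $f$ satisfies $f(x,\dots,x)\approx x$; by induction on terms, every
term operation then does too. An idempotent algebra is a \emph{Taylor algebra}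
if it satisfies some nontrivial idempotent equational condition.

A Taylor algebra is thus an idempotent algebra whose terms satisfy
\emph{some} system of equations that projections cannot satisfy. The
definition does not say which system. The following theorem names one that
always works; it is the only result we quote.

\begin{theorem}[Ol\v{s}\'ak \cite{Olsak}]\label{thm:olsak}
Every idempotent Taylor algebra has a $6$-ary term $t$ with
\begin{equation}\label{eq:t}
t(x,y,y,y,x,x)\approx t(y,x,y,x,y,x)\approx t(y,y,x,x,x,y).
\end{equation}
\end{theorem}

To see the shape of \eqref{eq:t}, let $w_1,w_2,w_3\in\{x,y\}^n$ be words of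
length $n\ge 1$, and let $\mathcal C(w_1,w_2,w_3)$ be the condition
\emph{there is an $n$-ary term $s$ with $s(w_1)\approx s(w_2)\approx s(w_3)$}.
Write the words as the rows of a $3\times n$ matrix and let
$\Gamma\subseteq\{x,y\}^3$ be the set of its columns. The $i$-th projection
satisfies the condition in a two-element set exactly when the $i$-th column is
constant, so the condition is nontrivial exactly when $\Gamma$ contains no
constant column. Fewer columns give a stronger condition:
\begin{equation}\label{eq:mono}
\Gamma\subseteq\Gamma'\quad\Longrightarrow\quad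
\mathcal C(w_1,w_2,w_3)\text{ implies }\mathcal C(w_1',w_2',w_3').
\end{equation}
Indeed, choose for each $i\le n$ a position $\pi(i)$ at which the primed
matrix has the same column as the unprimed matrix has at $i$, and put
$s'(x_1,\dots,x_{n'})=s(x_{\pi(1)},\dots,x_{\pi(n)})$; then $s'(w_r')$ is the
term $s(w_r)$ for each row $r$. In particular the condition depends only on
$\Gamma$.

Three rows is the first interesting case. For two rows without a constant
column, the letters of $w_1$ and $w_2$ differ at every position. The
two-element set with the majority operation is a Taylor algebra whose terms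
commute with the map $0\leftrightarrow1$, so there $s(w_1)$ and $s(w_2)$ take
different values at $x=0$, $y=1$. For three rows there are six nonconstant
columns, and the matrix of \eqref{eq:t}, on the left below, uses all of them.
By \eqref{eq:mono} it is the weakest nontrivial three-row condition.
\[
\begin{array}{cccccc}
x&y&y&y&x&x\\ y&x&y&x&y&x\\ y&y&x&x&x&y
\end{array}
\qquad\qquad\qquad
\begin{array}{cccc}
y&y&x&x\\ y&x&y&x\\ x&x&x&y
\end{array}
\]
How many columns can be deleted? The matrix on the right keeps the last four,
and the question, which comes from \cite{Olsak}, is whether they suffice: does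
every idempotent Taylor algebra have a $4$-ary term $e$ with
\begin{equation}\label{eq:e}
e(y,y,x,x)\approx e(y,x,y,x)\approx e(x,x,x,y)\,?
\end{equation}

Familiar terms suggest that it does, each in a different way. If $m$ is a
\emph{majority} term, $m(y,x,x)\approx m(x,y,x)\approx m(x,x,y)\approx x$, take
$e=m(x_2,x_3,x_4)$; the three sides of \eqref{eq:e} are the three sides of the
majority equations. If $p$ is a \emph{Mal'cev} term,
$p(y,y,x)\approx p(x,y,y)\approx x$, take $e=p(x_2,x_1,x_3)$; the three sides
are $p(y,y,x)$, $p(x,y,y)$, $p(x,x,x)$. If $g$ is a commutative binary term,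
take $e=g(x_1,x_4)$; the three sides are $g(y,x)$, $g(y,x)$, $g(x,y)$.

\begin{theorem}\label{thm:main}
Every idempotent Taylor algebra has a $4$-ary term $e$ satisfying
\eqref{eq:e}. Consequently, an idempotent algebra is Taylor if and only if it
has such a term.
\end{theorem}

No further column can be deleted. A column is of \emph{type 1} if it has
exactly one $y$ and of \emph{type 2} if it has exactly two; there are three
columns of each type.

\begin{theorem}\label{thm:class}
Assume that $\Gamma$ contains no constant column. Every idempotent Taylor
algebra satisfies $\mathcal C(w_1,w_2,w_3)$ if and only if $\Gamma$ contains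
all three columns of one type and at least one column of the other type.
\end{theorem}

\begin{corollary}\label{cor:min}
Arity $4$ is the least possible for a nontrivial condition
$s(w_1)\approx s(w_2)\approx s(w_3)$, with $w_i$ words in $x,y$, that holds in
every idempotent Taylor algebra. Condition \eqref{eq:e} is the unique $4$-ary
one, up to permuting variables, reordering the rows, and interchanging $x$ and
$y$.
\end{corollary}

Section~\ref{sec:red} turns \eqref{eq:e} into the existence of a loop in a
digraph on the binary term operations. Section~\ref{sec:towers} introduces the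
device that produces the loop, two ``towers'' with a common top, and carries
out the whole argument in a special case. Section~\ref{sec:loop} reduces the
general case to a lemma about a single argument position of $t$, which is
proved in Section~\ref{sec:pos}. Section~\ref{sec:class} proves
Theorem~\ref{thm:class} and Corollary~\ref{cor:min}.

\section{Reduction to a loop}\label{sec:red}

Until the end of Section~\ref{sec:pos}, $\mathbf A$ is an idempotent Taylor
algebra and $t$ is a term as in Theorem~\ref{thm:olsak}.

\subsection*{Binary term operations}
Equations in two variables are equalities between binary term operations, so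
we work in the algebra $\mathbf F$ of these operations: its universe $F$ is
the set of binary term operations of $\mathbf A$, and the basic operations act
pointwise. We write $x,y\in F$ for the two projections. Then $\mathbf F$ is
generated by $x$ and $y$, that is, every element is $s(x,y)$ for a binary term
$s$; and $s(x,y)=s'(x,y)$ in $F$ means that $\mathbf A$ satisfies
$s(x,y)\approx s'(x,y)$. Since operations act pointwise, $\mathbf F$ satisfies
every equation of $\mathbf A$; in particular it is idempotent. For $u\in F$ let
$\bar u(a,b)=u(b,a)$. The map $u\mapsto\bar u$ is an automorphism of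
$\mathbf F$ that interchanges $x$ and $y$ and is its own inverse, and
$\overline{s(x,y)}=s(y,x)$.

Let $S$ be the subalgebra of $\mathbf F^3$ generated by the four columns of
\eqref{eq:e},
\[
(y,y,x),\qquad (y,x,x),\qquad (x,y,x),\qquad (x,x,y).
\]
The subalgebra generated by four elements consists of the values of $4$-ary
terms at these elements, so the elements of $S$ are the triples
$\bigl(e(y,y,x,x),\,e(y,x,y,x),\,e(x,x,x,y)\bigr)$ with $e$ a $4$-ary term.
This gives the reduction.

\begin{lemma}\label{lem:red}
If $(P,P,P)\in S$ for some $P\in F$, then $\mathbf A$ has a term satisfying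
\eqref{eq:e}.
\end{lemma}

We prove memberships in $S$ \emph{by columns}: if $u=t(u_1,\dots,u_6)$,
$u'=t(u_1',\dots,u_6')$, $u''=t(u_1'',\dots,u_6'')$ and $(u_i,u_i',u_i'')\in S$
for all $i$, then $(u,u',u'')\in S$. Four families of triples come from
applying a binary term to two generators.

\begin{lemma}\label{lem:basic}
For every $u\in F$:
\begin{align}
&(y,u,x)\in S \text{ and } (u,y,x)\in S, \tag{S1}\label{S1}\\
&(u,u,\bar u)\in S, \tag{S2}\label{S2}\\
&(x,u,\bar u)\in S, \tag{S3}\label{S3}\\
&(u,\bar u,x)\in S. \tag{S4}\label{S4}
\end{align}
Moreover $(u,w,r)\in S$ implies $(w,u,r)\in S$.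
\end{lemma}

\begin{proof}
Let $u=s(x,y)$, so $\bar u=s(y,x)$, and recall that $s(x,x)=x$ and $s(y,y)=y$.
Applying $s$ coordinatewise to the pairs of generators
\[
\begin{array}{lll}
(y,x,x),(y,y,x); & (x,y,x),(y,y,x); & (x,x,y),(y,y,x);\\
(x,x,y),(x,y,x); & (x,y,x),(y,x,x) &
\end{array}
\]
gives $(y,u,x)$, $(u,y,x)$, $(u,u,\bar u)$, $(x,u,\bar u)$, $(u,\bar u,x)$, in
this order. Swapping the first two coordinates is an automorphism of
$\mathbf F^3$ that permutes the generators, so it maps $S$ to $S$.
\end{proof}

\subsection*{Two binary relations}
For $u,w\in F$ define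
\[
u\to w \iff (u,u,w)\in S,\qquad\qquad u\sim w \iff (u,w,x)\in S .
\]
Both relations are subalgebras of $\mathbf F^2$; for $\sim$ this uses that
$\{x\}$ is closed under the operations, by idempotence. A constant triple in
$S$ is a loop $P\to P$, so \emph{our goal is a loop in the digraph
$(F,\to)$}. The relation $\sim$ is auxiliary: it is rich in edges, and its
loops detect the edges $u\to x$. Lemma~\ref{lem:basic} and the definitions
give, for all $u\in F$,
\begin{align}
&u\to\bar u,\quad\text{in particular } x\to y \text{ and } y\to x,
  \tag{A}\label{A}\\
&{\sim}\text{ is symmetric},\quad u\sim y,\quad u\sim\bar u, \tag{B}\label{B}\\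
&u\to x\iff u\sim u. \tag{C}\label{C}
\end{align}

\subsection*{Operations derived from $t$}
By \eqref{eq:t} we may define a binary term operation $f$ of $\mathbf F$ that
has three \emph{forms}:
\begin{equation}\label{eq:f}
f(u,w)=t(u,w,w,w,u,u)=t(w,u,w,u,w,u)=t(w,w,u,u,u,w).
\end{equation}
We call them the first, second and third form. Because no column of
\eqref{eq:t} is constant,
\begin{equation}\label{eq:star}
\begin{array}{l}
\text{for every position $k\in\{1,\dots,6\}$, some form of $f(u,w)$ has $u$}\\
\text{at position $k$, and some form has $w$ at position $k$.}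
\end{array}
\end{equation}
For $k\in\{1,\dots,6\}$ let $h_k(u,w)$ be the value of $t$ at the $6$-tuple
with $w$ at position $k$ and $u$ elsewhere.

\section{Towers}\label{sec:towers}

If $f$ were commutative, then $x\to y$ and $y\to x$ would give
$f(x,y)\to f(y,x)=f(x,y)$, a loop; this is the commutative example of the
introduction. In general $f(u,w)\to f(u',w')$ follows from $u\to u'$ and
$w\to w'$, but the right side is a different element. The next lemma gives a
substitute for commutativity and a way to arrange its hypotheses.

\begin{lemma}\label{lem:tower}
Let $\Theta$ be a subalgebra of $\mathbf F^2$.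
\begin{enumerate}
\item[(i)] \emph{(Loop criterion.)} If $P=f(u,w)$, $(P,u)\in\Theta$ and
$(P,w)\in\Theta$, then $(P,P)\in\Theta$.
\item[(ii)] \emph{(Left towers.)} Let $L_{i+1}=f(L_i,\lambda_i)$ for
$0\le i\le m$. If $(L_1,L_0)\in\Theta$ and
$(\lambda_i,\lambda_{i-1})\in\Theta$ for $1\le i\le m$, then
$(L_{i+1},L_i)\in\Theta$ for $0\le i\le m$.
\item[(iii)] \emph{(Right towers.)} The same holds for
$R_{i+1}=f(\rho_i,R_i)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Apply $f$ to the two pairs: $(f(P,P),f(u,w))=(P,P)$. (ii) Induct on $i$:
applying $f$ to $(L_i,L_{i-1})$ and $(\lambda_i,\lambda_{i-1})$ gives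
$(f(L_i,\lambda_i),f(L_{i-1},\lambda_{i-1}))=(L_{i+1},L_i)$. For (iii) apply
$f$ to the pairs in the other order.
\end{proof}

We call the $\lambda_i$ and $\rho_i$ the \emph{rungs} of the tower and the
pair $(L_1,L_0)$ or $(R_1,R_0)$ its \emph{foundation}. The plan is to find an
element $P=f(L,R)$ that is the top of a left tower, with $L$ just below it and
last rung $R$, and also the top of a right tower, with $R$ just below it and
last rung $L$. Then $P\to L$ and $P\to R$, and the loop criterion applies. Two
things are needed: foundations, and walks in $(F,\to)$ from $R$ and from $L$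
down to the lowest rungs.

\subsection*{Foundations}
An edge $f(c,\lambda)\to c$ has to use the equations \eqref{eq:t}, and the way
to use them is to write $f(c,\lambda)$ in two different forms in the first two
coordinates of $S$. Where the forms differ we meet triples $(c,\lambda,\cdot)$
and $(\lambda,c,\cdot)$; by \eqref{S1} these lie in $S$ if $\lambda=y$ and the
third entry is $x$. The first and third forms of $f(u,w)$ agree only at
position $5$, where both have $u$, and at position $2$, where both have $w$.
For $f(c,y)$, position $2$ gives the generator $(y,y,x)$, and position $5$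
gives $(c,c,v)$ for any $v$ with $c\to v$. The third coordinate is then
$h_5(x,v)$, and we want it to be $c$.

\begin{lemma}\label{lem:found}
Let $v,v'\in F$, $c=h_5(x,v)$ and $c'=h_2(x,v')$.
\begin{enumerate}
\item[(i)] If $c\to v$ then $f(c,y)\to c$. If $c'\to v'$ then
$f(y,c')\to c'$.
\item[(ii)] If $\bar c\sim\bar v$ then $f(\bar c,x)\sim\bar c$. If
$\bar c'\sim\bar v'$ then $f(x,\bar c')\sim\bar c'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) In each table the rows are the arguments of $t$ in the first form, in the
third form, and in the definition of $c$ or $c'$.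
\[
\begin{array}{r|cccccc}
f(c,y)&c&y&y&y&c&c\\ f(c,y)&y&y&c&c&c&y\\ c&x&x&x&x&v&x
\end{array}
\qquad\quad
\begin{array}{r|cccccc}
f(y,c')&y&c'&c'&c'&y&y\\ f(y,c')&c'&c'&y&y&y&c'\\ c'&x&v'&x&x&x&x
\end{array}
\]
The columns $(c,c,v)$ and $(c',c',v')$ lie in $S$ by hypothesis, and all
others by \eqref{S1}.

(ii) Compare $\bar c=t(y,y,y,y,\bar v,y)$ with the first form
$f(\bar c,x)=t(\bar c,x,x,x,\bar c,\bar c)$. At position $5$ we have
$\bar v\sim\bar c$, and at the other positions $y$ is $\sim$-related to
everything by \eqref{B}. Since $\sim$ is closed under $t$,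
$\bar c\sim f(\bar c,x)$. The same argument compares
$\bar c'=t(y,\bar v',y,y,y,y)$ with
$f(x,\bar c')=t(x,\bar c',\bar c',\bar c',x,x)$, now at position $2$.
\end{proof}

\subsection*{A special case}
Suppose that $t(x,x,x,x,y,x)\approx x\approx t(x,y,x,x,x,x)$, as happens for
$t=m(x_4,x_5,x_6)$ with $m$ a majority term. Then $v=v'=y$ gives $c=c'=x$, and
$x\to y$. With $g=f(x,y)$, so that $\bar g=f(y,x)$, Lemma~\ref{lem:found}(i)
gives
\[
g\to x,\qquad \bar g\to x .
\]
These are the foundations of a left tower $L_0=x$, $L_1=g$ and a right tower
$R_0=x$, $R_1=\bar g$, both with lowest rung $y$. Let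
$N=\{u\in F: u\to x\}$. It is closed under $f$ because $f(x,x)=x$, and it
contains $y$, $g$, $\bar g$.

The walks we need must end at $y$, and the edges at hand are the tower edges,
the edges $u\to\bar u$, the edges $u\to x$ for $u\in N$, and $x\to y$. There is
a circularity to avoid: the walk from $L$ supplies the rungs from which $R$ is
built, and conversely. We break it by using the walk $L\to\bar L\to x\to y$,
in which only the top two rungs depend on $L$, and by building $L$ from the
part of the right tower below those rungs.

Since $x\to y$, the element $R_2=f(x,\bar g)$ satisfies $R_2\to\bar g$. Use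
the walk $R_2\to\bar g\to x\to y$ as rungs on the left:
\[
L_2=f(g,x),\qquad L_3=f(L_2,\bar g),\qquad L_4=f(L_3,R_2).
\]
Then $\bar L_4=f\bigl(f(f(\bar g,y),g),\,f(y,g)\bigr)$ is built by $f$ from
$y,g,\bar g$, so $\bar L_4\in N$, and $L_4\to\bar L_4\to x\to y$ is a walk. Use
it as rungs on the right: with $R_3=f(\bar L_4,R_2)$ and $P=f(L_4,R_3)$,
Lemma~\ref{lem:tower}(iii) gives $R_3\to R_2$ and $P\to R_3$. The edge
$R_3\to R_2$ makes $R_3$ a valid next rung on the left, so
Lemma~\ref{lem:tower}(ii) gives $P\to L_4$. By the loop criterion $P\to P$.

\section{The loop in general}\label{sec:loop}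

In general $h_k(x,y)\ne x$, and two things change. First, we need other
elements $v$ to feed into Lemma~\ref{lem:found}. They are supplied by the
following lemma, whose proof occupies Section~\ref{sec:pos}.

\begin{lemma}[One position]\label{lem:pos}
For every $k\in\{1,\dots,6\}$ there is $v\in F$ such that $c=h_k(x,v)$
satisfies \textup{(a)} $c\to v$ and \textup{(b)} $\bar c\sim\bar v$.
\end{lemma}

Second, the foundations are now $L_1\to c$ and $R_1\to c'$, and we no longer
know that $L_1,R_1\to x$. The edge $R_1\to x$ was used in the walk from $R_2$,
which we replace by $R_2\to\bar R_2\to x\to y$. The edges $\bar R_2\to x$ and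
$\bar L_4\to x$ must then be proved in another way. By \eqref{C} they are
loops of $\sim$, so the loop criterion applies to them as well, and the towers
it needs are the images of our towers under $u\mapsto\bar u$. Part (b) of
Lemma~\ref{lem:pos} provides their foundations.

\begin{proposition}\label{prop:loop}
There is $P\in F$ with $P\to P$.
\end{proposition}

\begin{proof}
Take $v,c$ from Lemma~\ref{lem:pos} with $k=5$, and $v',c'$ with $k=2$. Define,
in this order,
\[
\begin{array}{lll}
L_0=c, & L_1=f(L_0,y), & L_2=f(L_1,x),\\
R_0=c', & R_1=f(y,R_0), & R_2=f(x,R_1),\\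
L_3=f(L_2,\bar R_2), & L_4=f(L_3,R_2), & R_3=f(\bar L_4,R_2),
\end{array}
\]
and $P=f(L_4,R_3)$. Lemma~\ref{lem:found} gives the four foundations
\[
L_1\to L_0,\qquad R_1\to R_0,\qquad \bar L_1\sim\bar L_0,\qquad
\bar R_1\sim\bar R_0,
\]
since $\bar L_1=f(\bar c,x)$ and $\bar R_1=f(x,\bar c')$.

\emph{Step 1: $\bar R_2\to x$.} The elements $\bar R_0,\bar R_1,\bar R_2$ form
a right tower with rungs $x,y$, and $y\sim x$. Hence $\bar R_2\sim\bar R_1$.
Also $\bar R_2\sim y$, and $\bar R_2=f(y,\bar R_1)$. The loop criterion gives
$\bar R_2\sim\bar R_2$, and \eqref{C} gives $\bar R_2\to x$.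

\emph{Step 2: $\bar L_4\to x$.} The elements $\bar L_0,\dots,\bar L_4$ form a
left tower with rungs $x,\,y,\,R_2,\,\bar R_2$, and $y\sim x$, $R_2\sim y$,
$\bar R_2\sim R_2$ by \eqref{B}. Hence $\bar L_4\sim\bar L_3$. Applying $f$ to
$\bar L_3\sim y$ and $\bar R_2\sim\bar R_1$ gives
$\bar L_4=f(\bar L_3,\bar R_2)\sim f(y,\bar R_1)=\bar R_2$. The loop criterion
gives $\bar L_4\sim\bar L_4$, and \eqref{C} gives $\bar L_4\to x$.

\emph{Step 3: the right tower.} The elements $R_0,R_1,R_2,R_3,P$ form a right
tower with rungs $y,\,x,\,\bar L_4,\,L_4$, and
$L_4\to\bar L_4\to x\to y$ by \eqref{A} and Step 2. Hence $R_3\to R_2$ and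
$P\to R_3$.

\emph{Step 4: the left tower.} The elements $L_0,\dots,L_4,P$ form a left
tower with rungs $y,\,x,\,\bar R_2,\,R_2,\,R_3$, and
$R_3\to R_2\to\bar R_2\to x\to y$ by Step 3, \eqref{A} and Step 1. Hence
$P\to L_4$.

Since $P=f(L_4,R_3)$, the loop criterion gives $P\to P$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first statement follows from Proposition~\ref{prop:loop} and
Lemma~\ref{lem:red}. Conversely, let an idempotent algebra have a term $e$
satisfying \eqref{eq:e}. It also satisfies $e(x,x,x,x)\approx x$. The system
consisting of \eqref{eq:e} and this equation is idempotent, and it is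
nontrivial because no column of \eqref{eq:e} is constant.
\end{proof}

The Taylor hypothesis enters only through Theorem~\ref{thm:olsak}, and it
cannot be dropped, since a two-element set with no operations has no such $e$.
The equations \eqref{eq:t} are used in Lemma~\ref{lem:found} and, through
\eqref{eq:star}, in Section~\ref{sec:pos}. Idempotence is used in
Lemma~\ref{lem:basic}, in the closure of $\sim$, in the loop criterion, and in
the moves below that leave a coordinate unchanged.

\section{Proof of the one-position lemma}\label{sec:pos}

Fix $k$ and write $h=h_k$.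

\subsection*{Words and moves}
For a letter $\ell\in\{x,y\}$ and $u\in F$ write $\ell u=h(\ell,u)$, and
associate to the right: $\ell_1\ell_2\cdots\ell_m u=
h(\ell_1,h(\ell_2,\dots,h(\ell_m,u)))$. A word in $x,y$ alone denotes the
element obtained by taking its last letter as $u$; for example
$xyx=h(x,h(y,x))$. Idempotence gives $xx=x$, and
$\overline{\ell u}=\bar\ell\,\bar u$ because the bar is an automorphism. In
this notation we look for $v$ with $(xv,xv,v)\in S$ and $y\bar v\sim\bar v$.

\begin{lemma}[Moves]\label{lem:moves}
Let $(p,q,r)\in S$.
\begin{enumerate}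
\item[(i)] For each generator $(\ell_1,\ell_2,\ell_3)$ of $S$ we have
$(\ell_1p,\ell_2q,\ell_3r)\in S$. This is the move
$[\ell_1\,\ell_2\,\ell_3]$.
\item[(ii)] If $q\in\{u,w\}$ then $(yp,f(u,w),xr)\in S$. If $p\in\{u,w\}$ then
$(f(u,w),yq,xr)\in S$. These are the moves $[y\,{*}\,x]$ and $[{*}\,y\,x]$.
\item[(iii)] $(yp,q,xr)\in S$ and $(p,yq,xr)\in S$. These are the moves
$[y\,{-}\,x]$ and $[{-}\,y\,x]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Apply $t$ to six triples of $S$, with $(p,q,r)$ at position $k$. For (i), put
the generator at the other positions. For the first move in (ii), use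
\eqref{eq:star} to choose a form $f(u,w)=t(u_1,\dots,u_6)$ with $u_k=q$, and
put $(y,u_i,x)$ at position $i\ne k$; it lies in $S$ by \eqref{S1}. For the
second move choose a form with $u_k=p$ and put $(u_i,y,x)$. Part (iii) is the
case $u=w=q$, respectively $u=w=p$, of (ii).
\end{proof}

\subsection*{The difficulty}
The moves in (i) and (iii) involve only $h$ and idempotence, and they cannot
suffice. They remain valid in a two-element set with $t$ read as the $k$-th
projection; there $h(u,w)=w$, so $c=v$, while $S$ consists of the four
generators and contains no triple $(v,v,v)$. The construction must pass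
through an element $z_0=f(a,b)$.

The target $(xv,xv,v)$ has its third coordinate one letter shorter than the
other two, whereas every move adds a letter to the third coordinate, so no
move lets the first two gain on it. The gain comes from a different rule for
the third coordinate: if $(p,q,a)\in S$ and $(p,q,b)\in S$, then applying $f$
gives $(p,q,z_0)\in S$ with $p,q$ unchanged. So we aim at triples $(p,q,a)$
and $(p,q,b)$ in which $p$ and $q$ have already passed $z_0$, that is, are of
the form (word)$z_0$. Three features of the construction follow.
\begin{itemize}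
\item A coordinate passes from $a$ or $b$ to $z_0$ by a move in (ii), during
which the other of the first two coordinates must receive a $y$. The two
coordinates therefore pass $z_0$ at different times, and a gap opens between
them (Stage 2). It is closed afterwards by moves $[y\,{-}\,x]$ (Stage 3).
\item By \eqref{eq:star} a coordinate may reach $z_0$ through $a$ or through
$b$, as we like. We take $a$ short and $b$ long. To build $b$ in the third
coordinate we go through $a$ in the first two. To build $a$ we go through $b$;
the third coordinate can wait at $x=xx$ while most of $b$ is built (Stage 1).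
\item Part (b) will be proved by sliding a word along itself in $\sim$, which
works when the words contain no $yy$ and the letters on both sides of the
passage to $z_0$ are $x$.
\end{itemize}

\subsection*{The elements}
Let
\[
a=xyxyxyx,\qquad b=xyxyxyxyxyxy,\qquad z_0=f(a,b),
\]
words of $7$ and $12$ letters. Let $a_i$ and $b_i$ be the elements given by
these words with the first $i$ letters deleted. Thus $a_0=a$, $a_6=x$,
$b_0=b$, $b_{11}=y$, and for $p\in\{a,b\}$
\[
p_i=x\,p_{i+1}\ \ (i\text{ even}),\qquad p_i=y\,p_{i+1}\ \ (i\text{ odd}),
\]
where $0\le i\le5$ for $a$ and $0\le i\le10$ for $b$. Define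
$z_j=\ell_jz_{j-1}$ for $1\le j\le8$, where
\[
(\ell_1,\dots,\ell_8)=(x,y,x,y,x,x,y,x),
\]
and put $v=z_7=yxxyxyxz_0$ and $c=z_8=xv$. In the tables below, each row is
obtained from the row above by the move listed with it.

\subsection*{Proof of (a)}
\emph{Stage 1: $(a_2,a_0,b_5)\in S$ and $(b_2,b_0,a_5)\in S$.} We have
$a_6=x$, $a_4=xyx$ and $b_9=yxy=\bar a_4$, so $(a_6,a_4,b_9)\in S$ by
\eqref{S3}. The left table continues from there. For the right table,
$(b_{11},b_8,x)=(y,b_8,x)\in S$ by \eqref{S1}. For $i=10,9,\dots,4$ we pass
from $(b_{i+1},b_{i-2},x)$ to $(b_i,b_{i-3},x)$ by $[x\,y\,x]$ if $i$ is even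
and by $[y\,x\,x]$ if $i$ is odd; the third coordinate stays $xx=x$. This
yields $(b_4,b_1,x)$.
\[
\begin{array}{c|ccc}
&a_6&a_4&b_9\\ \hline
{}[y\,y\,x]&a_5&a_3&b_8\\
{}[x\,x\,y]&a_4&a_2&b_7\\
{}[y\,y\,x]&a_3&a_1&b_6\\
{}[x\,x\,y]&a_2&a_0&b_5
\end{array}
\qquad\qquad
\begin{array}{c|ccc}
&b_4&b_1&x\\ \hline
{}[y\,{-}\,x]&b_3&b_1&x\\
{}[x\,x\,y]&b_2&b_0&a_5
\end{array}
\]
The last entry is $yx=a_5$.

\emph{Stage 2: $(z_1,z_4,z_0)\in S$.} Let $(p,q)$ be $(a,b)$ or $(b,a)$. By
Stage 1, $(p_2,p_0,q_5)\in S$. Both moves of type (ii) below replace
$p_0\in\{a,b\}$ by $z_0=f(a,b)$.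
\[
\begin{array}{c|ccc}
&p_2&p_0&q_5\\ \hline
{}[y\,{*}\,x]&p_1&z_0&q_4\\
{}[x\,x\,y]&p_0&z_1&q_3\\
{}[{*}\,y\,x]&z_0&z_2&q_2\\
{}[x\,x\,y]&z_1&z_3&q_1\\
{}[{-}\,y\,x]&z_1&z_4&q_0
\end{array}
\]
So $(z_1,z_4,a)$ and $(z_1,z_4,b)$ lie in $S$, and applying $f$ to them gives
$(z_1,z_4,f(a,b))=(z_1,z_4,z_0)$.

\emph{Stage 3: $(z_8,z_8,z_7)\in S$.} The first coordinate is now one letter
ahead of the third, as desired, and the second is three letters ahead of the
first. Each move adds $\ell_{j+1}$ to the first coordinate and $\ell_j$ to the
third; whenever these are $y$ and $x$, the second coordinate may wait.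
\[
\begin{array}{c|ccc}
&z_1&z_4&z_0\\ \hline
{}[y\,{-}\,x]&z_2&z_4&z_1\\
{}[x\,x\,y]&z_3&z_5&z_2\\
{}[y\,{-}\,x]&z_4&z_5&z_3\\
{}[x\,x\,y]&z_5&z_6&z_4\\
{}[x\,y\,x]&z_6&z_7&z_5\\
{}[y\,{-}\,x]&z_7&z_7&z_6\\
{}[x\,x\,y]&z_8&z_8&z_7
\end{array}
\]
The letters $\ell_5,\ell_6,\ell_7$ are dictated by these moves. When the first
and third coordinates receive $x$ and $y$, the only move is $[x\,x\,y]$, which
gives $\ell_5=x$ in the second move and $\ell_6=x$ in the fourth; when both
receive $x$ and the first cannot wait, the move is $[x\,y\,x]$, which gives
$\ell_7=y$. The last row says $c\to v$.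

\subsection*{Proof of (b)}
A move whose third symbol is $x$ sends a triple $(p,q,x)$ to a triple with
third coordinate $xx=x$, so it acts on $\sim$. Consider the sequence
\[
(d_0,d_1,\dots,d_{15})=
(\bar a_6,\bar a_5,\dots,\bar a_0,\ \bar z_0,\ \bar z_1,\dots,\bar z_8).
\]
Each $d_i$ with $i\ge1$ arises from $d_{i-1}$ by a symbol $\mu_i$: either
$d_i=\mu_id_{i-1}$ with $\mu_i$ a letter, or $i=7$, $\mu_7=*$, and
$d_7=f(\bar a,\bar b)$ with $d_6=\bar a$. Interchanging $x$ and $y$ in the
definitions of $a_i$ and $z_j$ gives
\[
(\mu_1,\dots,\mu_{15})=(x,y,x,y,x,y,\ *,\ y,x,y,x,y,y,x,y).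
\]
We have $d_0=y\sim d_1$ by \eqref{B}. Suppose $d_{i-1}\sim d_i$ with
$1\le i\le14$. The pair $(\mu_i,\mu_{i+1})$ is one of $(x,y)$, $(y,x)$,
$(y,y)$, $(y,*)$, $(*,y)$, so $[\mu_i\,\mu_{i+1}\,x]$ is a move of
Lemma~\ref{lem:moves}, and it sends $(d_{i-1},d_i,x)$ to $(d_i,d_{i+1},x)$.
(For $i=6$ and $i=7$ the entry replaced by $f(\bar a,\bar b)$ is
$d_6=\bar a$.) Hence $d_{14}\sim d_{15}$, that is, $\bar v\sim\bar c$. This
completes the proof of Lemma~\ref{lem:pos}. \qed

\section{Classification of three-row conditions}\label{sec:class}

Two small algebras account for all failures in Theorem~\ref{thm:class}: the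
majority algebra forces all three columns of one type, and an affine algebra
over $\mathbb Z_3$ forces a column of the other type.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Reordering the rows does not change the condition, and neither does
interchanging the variable names $x$ and $y$, which interchanges the two
types.

Suppose $\Gamma$ contains all three columns of one type and a column of the
other type. After interchanging $x$ and $y$ if necessary, $\Gamma$ contains
the three columns of type 1 and a column of type 2. After reordering the rows,
the latter is $(y,y,x)$, while the set of type 1 columns is unchanged. So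
$\Gamma$ contains the columns of \eqref{eq:e}, and the condition holds in
every idempotent Taylor algebra by Theorem~\ref{thm:main} and
\eqref{eq:mono}.

Suppose $\Gamma$ is not of this form. Then either $\Gamma$ misses a column of
each type, or it contains all three columns of one type and hence none of the
other.

\emph{Case 1: $\Gamma$ misses a column of type 1 and a column of type 2.} Let
$\mathbf M=(\{0,1\};m)$ with $m$ the majority operation. It is idempotent, and
it is Taylor: the majority equations imply $m(x,x,x)\approx x$, and the $i$-th
projection violates the equation with $y$ at position $i$. Let $s$ be an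
$n$-ary term of $\mathbf M$ and put $x=0$, $y=1$. Let the missing column of
type 1 have its $y$ in row $k$, and let $i,j$ be the other two rows. A column
with $0$ in both rows $i$ and $j$ is either constant or the missing one, so at
every position the entries of $w_i,w_j$ form a pair in
$D=\{0,1\}^2\setminus\{(0,0)\}$. The relation $D$ is closed under $m$: if $m$
applied to three pairs gives $(0,0)$, then at least two of the pairs have
first entry $0$ and at least two have second entry $0$, so one pair is
$(0,0)$. Therefore $D$ is closed under $s$, and $s(w_i),s(w_j)$ are not both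
$0$. The same argument with $0$ and $1$ interchanged, applied to the missing
column of type 2, gives two rows whose values are not both $1$. So the three
values are neither all $0$ nor all $1$, and $\mathbf M$ fails the condition.

\emph{Case 2: $\Gamma$ consists of the three columns of one type.} Let
$\mathbf Z=(\mathbb Z_3;p)$ with $p(a,b,c)=a-b+c$. It is idempotent, and it is
Taylor because $p$ is a Mal'cev term: the Mal'cev equations imply
$p(x,x,x)\approx x$, the first two projections violate $p(y,y,x)\approx x$,
and the third violates $p(x,y,y)\approx x$. By induction on terms, every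
$n$-ary term operation of $\mathbf Z$ has the form $s=\sum_i\alpha_ix_i$ with
$\sum_i\alpha_i=1$. Assign $0$ to the letter that occurs twice in each column
and $1$ to the letter that occurs once. For $r=1,2,3$ let $\beta_r$ be the sum
of the $\alpha_i$ over the positions $i$ whose column has its $1$ in row $r$.
Then $s(w_r)=\beta_r$ and $\beta_1+\beta_2+\beta_3=1$. If the three values
were equal we would get $1=3\beta_1=0$ in $\mathbb Z_3$. So $\mathbf Z$ fails
the condition.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:min}]
A nontrivial condition has no constant column. If it holds in every idempotent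
Taylor algebra, then $n\ge|\Gamma|\ge4$ by Theorem~\ref{thm:class}, and
\eqref{eq:e} attains $n=4$ by Theorem~\ref{thm:main}. If $n=4$, the four
columns are distinct: three of one type and one of the other. As in the first
part of the proof above, interchanging $x,y$ and reordering the rows turns
them into the columns of \eqref{eq:e}, and a permutation of the variables puts
them in the same order.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Olsak}
Miroslav Ol\v{s}\'ak,
\emph{The weakest nontrivial idempotent equations},
Bull. London Math. Soc. 49 (2017); arXiv:1609.00531 (2016).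

\end{thebibliography}
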